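# Stringy motives of linear $\alpha_p$-quotients as sums over $\alpha_p$-torsors

## 1. The hypersurface $u^2=x_1^2Y_2+x_2^2Y_1$ in characteristic two

Let a group scheme of order $p$ act linearly on affine space in characteristic $p$. The quotient is usually singular, and one can attach to it a motivic volume of its arc space, weighted by a canonical form. The question of this lecture is whether, for the infinitesimal group scheme $\alpha_p$, this volume is a sum over $\alpha_p$-torsors of the punctured formal disk, each weighted by an explicit power of $\mathbb L$. We begin with one quotient where the volume can be computed with bare hands.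

### 1.1 The quotient

Let $k$ be an algebraically closed field of characteristic $2$, and let $D$ be the derivation of $k[V]=k[x_1,y_1,x_2,y_2]$ with $D(x_i)=0$, $D(y_i)=x_i$. It has $D^2=0$. A derivation with $D^p=0$ is the same thing as an action of $\alpha_p=\operatorname{Spec}k[\epsilon]/\epsilon^p$, via $h\mapsto\sum_{i<p}\epsilon^iD^i(h)/i!$, and the quotient by the action is $X=\operatorname{Spec}k[V]^D$. Obvious invariants are $x_1$, $x_2$, $Y_1=y_1^2$, $Y_2=y_2^2$ and $u=x_1y_2+x_2y_1$.

*Claim: $k[V]^D=k[x_1,x_2,Y_1,Y_2,u]/(u^2+x_1^2Y_2+x_2^2Y_1)$.* Call the right side $R_0$. The equation is linear in $Y_2$ with coprime coefficients $x_1^2$ and $u^2+x_2^2Y_1$, hence irreducible, and $R_0$ is a domain of dimension $4$. The map $R_0\to k[V]$ has image of dimension $4$, so it is injective. The partial derivatives of the equation are $x_1^2$ (with respect to $Y_2$), $x_2^2$ (with respect to $Y_1$) and zero, so the singular locus is $x_1=x_2=u=0$, of codimension $2$; a hypersurface that is regular in codimension one is normal. Now $k(V)$ is generated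 over $\operatorname{Frac}R_0$ by $y_1$, because $y_2=(u+x_2y_1)/x_1$, so it has degree at most $2$; since $\operatorname{Frac}R_0\subset k(V)^D\subsetneq k(V)$, we get $\operatorname{Frac}R_0=k(V)^D$. Every element of $k[V]^D$ has its square in $R_0$, so it is integral over $R_0$ and lies in $\operatorname{Frac}R_0$. By normality $k[V]^D=R_0$.

### 1.2 Measures on arcs and stringy motives

From here until the end of 1.2, $k$ is algebraically closed of any characteristic $p>0$.

**Definition (ring of values).** A morphism is *radicial* if it is injective on $k'$-points for every field $k'$. Let $K_0'(\mathrm{Var}_k)$ be the quotient of the Grothendieck ring of $k$-varieties by the relations $[X]=[Y]$ whenever there is a radicial surjective morphism $Y\to X$. Put $\mathbb L=[\mathbb A^1]$ and $\mathcal M'=K_0'(\mathrm{Var}_k)[\mathbb L^{-1}]$. Let $F_m\subset\mathcal M'$ be the subgroup generated by the $[X]\mathbb L^{-i}$ with $\dim X-i\le-m$, and let $\hat{\mathcal M}'=\varprojlim\mathcal M'/F_m$. We adjoin an element $\infty$, the value of every divergent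 sum or integral.

For example, if $Y$ is a variety and $h\in\mathcal O(Y)$, then $\{(y,b):b^p=h(y)\}\to Y$ is radicial and surjective, so both have the same class: in this ring one may extract $p$-th roots of parameters. Every constructible set has a class, the sum of the classes of locally closed pieces.

For an affine variety $X$ let $J_mX$ be the scheme of $m$-jets and $J_\infty X$ the arc space, with truncations $\pi_m$. The letter $k'$ always denotes an algebraically closed field containing $k$; then $O=k'[[t]]$, $K=k'((t))$, and a $k'$-point of $J_\infty X$ is a point of $X(O)$. Sets of jets, arcs and Laurent series are described by their $k'$-points, for all $k'$ at once.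

**Definition (stable cylinder, measure).** Let $X$ be an affine variety of dimension $n$. A *stable cylinder* is a set $A=\pi_m^{-1}(\pi_m(A))\subset J_\infty X$ such that for all $m'\ge m$ the set $\pi_{m'}(A)$ is constructible and $\pi_{m'+1}(A)\to\pi_{m'}(A)$ is a piecewise trivial fibration with fiber $\mathbb A^n$. Its measure is $\mu_X(A)=[\pi_{m'}(A)]\mathbb L^{-nm'}$, for any $m'\ge m$.

**Definition (integral).** Let $E\subset J_\infty X$ and $F\colon E\to\mathbb Z\cup\{\infty\}$. Suppose there are countably many disjoint stable cylinders $A_i\subset E$ on which $F$ is constant and finite, with $E\setminus\bigcup A_i\subset J_\infty Y$ for a closed $Y\subsetneq X$. Then $\int_E\mathbb L^F\,d\mu_X=\sum_i\mu_X(A_i)\mathbb L^{F(A_i)}$. (Independence of the choices is Lemma 6 below.)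

**Definition (stringy motive).** Let $X$ be normal with invertible canonical sheaf $\omega_X$. The $\omega$-Jacobian ideal $\mathcal J_X$ is given by $\operatorname{Im}(\Omega^n_X\to\omega_X)=\mathcal J_X\omega_X$. For a point $o\in X$ put
$$M_{\rm st}(X)=\int_{J_\infty X}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X,\qquad M_{\rm st}(X)_o=\int_{\pi_0^{-1}(o)}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X .$$

For $X=\mathbb A^n$ we have $\mathcal J_X=\mathcal O_X$, so $M_{\rm st}=\mathbb L^n$ and $M_{\rm st}(X)_o=1$.

### 1.3 The integral over the hypersurface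

**Proposition 1.** For $p=2$ and $X=\{u^2=x_1^2Y_2+x_2^2Y_1\}$, with $o$ the image of the origin of $V$,
$$M_{\rm st}(X)=\mathbb L^4+\mathbb L^3,\qquad M_{\rm st}(X)_o=\mathbb L+1 .$$

**Step 1: the ideal $\mathcal J_X$.** Differentiating the equation gives $x_1^2\,dY_2=x_2^2\,dY_1$ (signs do not matter). Put
$$\eta=\frac{dx_1\wedge dx_2\wedge dY_1\wedge du}{x_1^2}=\frac{dx_1\wedge dx_2\wedge dY_2\wedge du}{x_2^2}.$$
Where $x_1\ne0$ the functions $x_1,x_2,Y_1,u$ are coordinates, so $\eta$ generates $\Omega^4_X$ there; likewise where $x_2\neq0$. The complement has codimension $2$, so $\omega_X=\mathcal O_X\eta$. The $4$-fold products of $dx_1,dx_2,dY_1,dY_2,du$ are $x_1^2\eta$, $x_2^2\eta$, and those containing $dY_1\wedge dY_2=0$. So $\mathcal J_X=(x_1^2,x_2^2)$.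

**Step 2: solving for the arcs.** Let $A_e$ be the set of arcs with $\operatorname{ord}x_1=e\le\operatorname{ord}x_2$. Then $\operatorname{ord}u^2\ge2e$, so $\operatorname{ord}u\ge e$. Conversely, any $x_1,x_2,Y_1,u\in O$ with $\operatorname{ord}x_1=e$, $\operatorname{ord}x_2\ge e$, $\operatorname{ord}u\ge e$ come from exactly one arc, namely that with
$$Y_2=(u/x_1)^2+(x_2/x_1)^2Y_1. \tag{1}$$
Let $m\ge2e$. If $x_1,x_2,Y_1,u$ are given modulo $t^{m+1}$, then $u/x_1$ and $x_2/x_1$ are known modulo $t^{m+1-e}$, their squares modulo $t^{2(m+1-e)}$, hence $Y_2$ modulo $t^{m+1}$. So $\pi_m(A_e)$ is isomorphic to the set of truncated $(x_1,x_2,Y_1,u)$, the map $\pi_{m+1}(A_e)\to\pi_m(A_e)$ is a trivial $\mathbb A^4$-fibration, and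
$$\mu_X(A_e)=(\mathbb L-1)\mathbb L^{m-e}\cdot\mathbb L^{m+1-e}\cdot\mathbb L^{m+1}\cdot\mathbb L^{m+1-e}\cdot\mathbb L^{-4m}=(\mathbb L-1)\mathbb L^{3-3e}.$$
On $A_e$ we have $\operatorname{ord}\mathcal J_X=2e$, so the contribution is $(\mathbb L-1)\mathbb L^{3-e}$, and the sum over $e\ge0$ is $\mathbb L^4$. For the arcs with $\operatorname{ord}x_2=e<\operatorname{ord}x_1$ exchange the indices; the factor for $x_1$ is now $\mathbb L^{m-e}$, the contribution $(\mathbb L-1)\mathbb L^{2-e}$, the sum $\mathbb L^3$. The remaining arcs lie in $x_1=x_2=0$.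

**Step 3: arcs through $o$.** Now $e\ge1$, $Y_1\in tO$, and by (1) $Y_2\in tO$ means $u/x_1\in tO$, i.e. $\operatorname{ord}u\ge e+1$. Two factors $\mathbb L$ are lost. The first family contributes $\sum_{e\ge1}(\mathbb L-1)\mathbb L^{1-e}=\mathbb L$ and the second $\sum_{e\ge1}(\mathbb L-1)\mathbb L^{-e}=1$. $\square$

## 2. Torsors, shift functions, and the statement

### 2.1 The actions

Let $k$ have characteristic $p>0$ and let $\mathbf d=(d_1,\dots,d_l)$ with $1\le d_\lambda\le p$, $n=\sum d_\lambda$, $D_{\mathbf d}=\sum_\lambda d_\lambda(d_\lambda-1)/2$. Let $G=\alpha_p$ act on $V=\mathbb A^n_k$ through the linear derivation $D$ of $k[V]$ with nilpotent Jordan blocks of sizes $d_\lambda$: there are coordinates $x^\lambda_r$, $1\le r\le d_\lambda$, with $Dx^\lambda_r=x^\lambda_{r-1}$ and $x^\lambda_0=0$. Let $H=\mathbb Z/p\mathbb Z$ act linearly on $W=\mathbb A^n_k$, a generator acting by unipotent Jordan blocks of the same sizes. Put $V/G=\operatorname{Spec}k[V]^D$, $W/H=\operatorname{Spec}k[W]^H$, and let $o$ be the image of the origin in either.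 Both quotients are normal varieties of finite type and factorial, so their canonical sheaves are invertible. The example of Section 1 is $p=2$, $\mathbf d=(2,2)$, $D_{\mathbf d}=2$. The hypothesis $D_{\mathbf d}\ge2$ excludes the pseudo-reflection cases.

### 2.2 The two spaces of torsors

Put $\Delta_H=K/\wp(K)$ with $\wp(x)=x^p-x$; its elements are the $H$-torsors over $\operatorname{Spec}K$. Each class has a unique representative $f=\sum_{i<0,\,p\nmid i}a_it^i$, a finite sum. Let $\Delta_{H,0}=\{0\}$, and for $j>0$, $p\nmid j$, let $\Delta_{H,j}$ be the set of $f$ with $\operatorname{ord}f=-j$; here $j$ is the ramification jump and $\Delta_{H,j}\cong\mathbb G_m\times\mathbb A^{j-1-\lfloor j/p\rfloor}$. Put $\mu_H(A)=[A]$ for constructible $A\subset\Delta_{H,j}$, extended additively.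

Put $\Delta_G=K/K^p=H^1_{\rm fl}(K,\alpha_p)$; the class of $f$ is the torsor $\operatorname{Spec}K[s]/(s^p-f)$. Each class has a unique representative $f=\sum_{p\nmid i}a_it^i$ with $i\in\mathbb Z$ and $a_i=0$ for $i\ll0$. Let $\operatorname{ord}f=\min\{i:a_i\ne0\}$ and $\tau_q(f)=\sum_{i\le q}a_it^i$; in particular $\tau_0\colon\Delta_G\to\Delta_H$. For example, if $p=2$, the class of $t^{-1}+t^2+t^3$ has representative $f=t^{-1}+t^3$, with $\tau_0(f)=t^{-1}$. A *cylinder of level $q$* is a set $C=\tau_q^{-1}(\tau_q(C))$ with $\tau_q(C)$ constructible, and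
$$\mu_G(C)=[\tau_q(C)]\,\mathbb L^{-(q-\lfloor q/p\rfloor)} .$$
Put $\Delta_{G,j}=\tau_0^{-1}(\Delta_{H,j})$. This is a cylinder of level $0$ of measure $[\Delta_{H,j}]$; so $\mu_G(\Delta_{G,0})=1$. Throughout, $j$ runs over $0$ and the positive integers prime to $p$.

### 2.3 Shift functions

For $j\ge0$ put
$$\mathrm{sht}(j)=\mathrm{sht}_{\mathbf d}(j)=\sum_\lambda\sum_{i=1}^{d_\lambda-1}\lfloor ij/p\rfloor,\qquad \mathrm{sht}'(j)=\mathrm{sht}'_{\mathbf d}(j)=\sum_\lambda\sum_{i=1}^{d_\lambda-1}\lceil ij/p\rceil-n .$$
They become functions on $\Delta_H$ with value at $j$ on $\Delta_{H,j}$, and functions on $\Delta_G$ via $\tau_0$. For $u\colon\Delta_G\to\mathbb Z$ with cylinder fibers, $\int_{\Delta_G}\mathbb L^u\,d\mu_G=\sum_{i\in\mathbb Z}\mu_G(u^{-1}(i))\mathbb L^i$, and similarly on $\Delta_H$. Since $\mu_G(\Delta_{G,j})=\mu_H(\Delta_{H,j})$, the integrals of $\mathbb L^{-\mathrm{sht}}$ over $\Delta_G$ and $\Delta_H$ agree, and so do those of $\mathbb L^{-\mathrm{sht}'}$.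

For $p=2$, $\mathbf d=(2,2)$, $j=2m+1$: $\mathrm{sht}(j)=2m$, $[\Delta_{H,j}]=(\mathbb L-1)\mathbb L^m$, and
$$\int_{\Delta_G}\mathbb L^{-\mathrm{sht}}d\mu_G=1+(\mathbb L-1)\sum_{m\ge0}\mathbb L^{m-2m}=1+\mathbb L,$$
exactly $M_{\rm st}(X)_o$ in Proposition 1. Also $\mathrm{sht}'(0)=-4$ and $\mathrm{sht}'(2m+1)=2(m+1)-4=2m-2$, so $\int_{\Delta_G}\mathbb L^{-\mathrm{sht}'}d\mu_G=\mathbb L^4+\mathbb L^2\cdot\mathbb L$, again as in Proposition 1.

### 2.4 The theorems

Yasuda's theorem on $W/H$ is quoted: if $D_{\mathbf d}\ge2$, then $M_{\rm st}(W/H)_o=\int_{\Delta_H}\mathbb L^{-\mathrm{sht}}d\mu_H$ and $M_{\rm st}(W/H)=\int_{\Delta_H}\mathbb L^{-\mathrm{sht}'}d\mu_H$ in $\hat{\mathcal M}'\cup\{\infty\}$. The question, from Fabio Tonini and Takehiko Yasuda, "Notes on the motivic McKay correspondence for the group scheme $\alpha_p$", arXiv:1803.09558 (2018), is to prove or disprove the same for $V/G$. The answer is that it is true, in a form that holds torsor by torsor.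

Order the blocks so that $d_1=\max_\lambda d_\lambda$, and put $x=x^1_1\in k[V]^D$.

**Theorem 2.** Let $D_{\mathbf d}\ge2$ and $X=V/G$. Let $\mathcal C\subset\Delta_G$ be such that every $\mathcal C_j:=\mathcal C\cap\Delta_{G,j}$ is a cylinder, of a level that may depend on $j$. Let $J_\infty X^{\mathcal C}$ be the set of arcs not contained in $V(x)$ whose generic $\alpha_p$-torsor has class in $\mathcal C$. Then in $\hat{\mathcal M}'\cup\{\infty\}$
$$\int_{J_\infty X^{\mathcal C}}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X=\sum_j\mu_G(\mathcal C_j)\mathbb L^{-\mathrm{sht}'(j)},\qquad \int_{J_\infty X^{\mathcal C}\cap\pi_0^{-1}(o)}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X=\sum_j\mu_G(\mathcal C_j)\mathbb L^{-\mathrm{sht}(j)} .$$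

**Theorem 3.** If $D_{\mathbf d}\ge2$, then in $\hat{\mathcal M}'\cup\{\infty\}$
$$M_{\rm st}(V/G)_o=\int_{\Delta_G}\mathbb L^{-\mathrm{sht}_{\mathbf d}}d\mu_G\ \bigl(=M_{\rm st}(W/H)_o\bigr),\qquad M_{\rm st}(V/G)=\int_{\Delta_G}\mathbb L^{-\mathrm{sht}'_{\mathbf d}}d\mu_G\ \bigl(=M_{\rm st}(W/H)\bigr).$$

## 3. Why the quotient map cannot carry the computation

What changes in general? In Section 1 we had an equation for $X$; from it we read off $\omega_X$ and $\mathcal J_X$ and solved for the arcs. For general $\mathbf d$ no presentation of $k[V]^D$ is at hand.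

The first thing to try is to avoid $X$ and work upstairs: an arc of $X$ with torsor class $f$ gives a point of $V$ over $K[s]/(s^p-f)$, and one would like to transport the measure along $V\to X$ by its Jacobian. Here is where this stops. Over the locus $x\ne0$ put $s=x^1_2/x$, so that $Ds=1$. As we shall see, $k[V]_x=k[X]_x[s]$, and $\sigma=s^p$ is one of the coordinates of $X_x$. But $d\sigma=d(s^p)=0$ in $\Omega_{k(V)}$. So every $n$-form on $X$ pulls back to zero on $V$: the Jacobian of $V\to X$ is identically zero, its order is $\infty$ at every arc, and no change of variables along this map is available. For the same reason $V\to X$ does not tell us a generator of $\omega_X$. Contrast this with $H$, where $s\mapsto s+1$, the coordinate is $\sigma=s^p-s$, and $d\sigma=-ds$.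

The way around is to stay on $X$. The open set $X_x$ is $\mathbb G_m\times\mathbb A^{n-1}$ with explicit coordinates, one of which is $\sigma$, and the class of $\sigma$ in $K/K^p$ is the torsor of the arc. Three things are then needed: a generator of $\omega_X$ in these coordinates (Section 6), a formula comparing the measure on arcs with the naive measure in these coordinates, which needs no equations of $X$ (Section 7), and a criterion for which $K$-points of the chart are arcs of $X$ (Section 8).

The last is the pleasant surprise. Look at it for $p=2$, $\mathbf d=(2,2)$. The coordinates are $x_1$, $\sigma=Y_1/x_1^2$, $x_2$ and $w=u/x_1$, and $Y_1=\sigma x_1^2$, $Y_2=w^2+\sigma x_2^2$. Write $\sigma=f_-+b^2+\sigma_+$, where $f_-$ collects the odd negative powers of $t$, $b^2$ the even negative ones, and $\sigma_+\in O$. Given $x_1,x_2\in O$, the conditions $Y_1,Y_2\in O$ say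
$$f_-x_1^2+(bx_1)^2\in O,\qquad f_-x_2^2+(w+bx_2)^2\in O .$$
In each sum one term has odd and the other has even order, so nothing cancels, and with $j=-\operatorname{ord}f_->0$ the conditions are $\operatorname{ord}x_1,\operatorname{ord}x_2\ge j/2$, $bx_1\in O$, $w+bx_2\in O$. (Then $u^2\in O$ automatically.) The exponents $\lceil j/2\rceil$ are those in $\mathrm{sht}'$. Raising to the $p$-th power turns the problem into one about orders modulo $p$; this works in general.

## 4. Dimensions, convergence, and affine-linear fibers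

### 4.1 Dimension of an effective class

An effective class is a finite sum $\alpha=\sum_a[X_a]\mathbb L^{-i_a}$. To say that a sum diverges we must know that its size is seen by its class.

**Lemma 4.** Let $\alpha=\sum_a[X_a]\mathbb L^{-i_a}$ be a finite nonempty sum with $X_a\neq\emptyset$, and put $\dim\alpha=\max_a(\dim X_a-i_a)$. Then $\alpha\in F_m$ if and only if $\dim\alpha\le-m$. In particular $\dim\alpha$ depends only on the class of $\alpha$.

*Proof.* If $\dim\alpha\le-m$, then $\alpha\in F_m$ by definition. Conversely let $\alpha=\sum_b\pm[Y_b]\mathbb L^{-l_b}$ in $\mathcal M'$ with $\dim Y_b-l_b\le-m$. After multiplication by a power of $\mathbb L$ this is an identity in $K_0'(\mathrm{Var}_k)$ that follows from finitely many scissor relations, isomorphisms and relations from radicial surjective morphisms. All these data are defined over a finitely generated $\mathbb F_p$-subalgebra $R\subset k$. After localizing (and, for the components, enlarging) $R$, the morphisms stay radicial and surjective, the dimensions of the fibers over $\operatorname{Spec}R$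 are constant, and the irreducible components of the $X_a$ have geometrically irreducible fibers. Specialize at a closed point with residue field $\mathbb F_q$ and count $\mathbb F_{q^r}$-points. The count is additive. It is invariant under radicial surjective morphisms: the fiber over a rational point has exactly one point, with purely inseparable residue field over a finite (perfect) field, so this point is rational. By the Lang–Weil estimate the count of $\alpha$ grows at least like a positive constant times $q^{r\dim\alpha}$, as all its terms are nonnegative, and the count of the other side is $O(q^{-rm})$, up to the same power of $q^r$ on both sides. Let $r\to\infty$: $\dim\alpha\le-m$. $\square$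

Put $\dim0=-\infty$. A series of effective classes converges in $\hat{\mathcal M}'$ if and only if its terms eventually lie in each $F_m$, that is, the dimensions of its terms tend to $-\infty$; the order of summation plays no role. Let $\hat F_m$ be the kernel of $\hat{\mathcal M}'\to\mathcal M'/F_m$, and let $\alpha=\sum\alpha_i$ be a convergent effective sum. If $\alpha\in\hat F_m$, let $S$ be a finite partial sum containing all terms of dimension $>-m$. Then $\alpha-S\in\hat F_m$, so $S\in F_m$ and by Lemma 4 $\dim S\le-m$. So all $\dim\alpha_i\le-m$. Hence $\dim\alpha:=\max_i\dim\alpha_i$ depends only on the value $\alpha$. Consequently, if a countable family of effective classes is split into groups each of which has a convergent sum, then the family converges if and only if the sums of the groups do, with the same total: for each $m$ there are finitely many groups with sum of dimension $>-m$, each with finitely many terms of dimension $>-m$, and the converse is clear.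

### 4.2 Fibrations in affine-linear spaces

Our fibers will be cosets of linear subspaces that vary with $p$-th roots of parameters. In $K_0'$ this does no harm.

**Lemma 5.** Let $Z\subset\mathbb A^a$ be constructible and $Z\to Y$ a (piecewise) morphism to a constructible set such that every geometric fiber is, as a set, a translate of an $r$-dimensional linear subspace of $\mathbb A^a$. Then $[Z]=\mathbb L^r[Y]$ in $K_0'(\mathrm{Var}_k)$.

*Proof.* Replace $Z$ by its graph in $Y\times\mathbb A^a$. By noetherian induction we may take $Y$ an integral affine variety and need only treat a dense open subset of it. Let $\kappa$ be the function field of $Y$, $\kappa'$ its perfect closure, $\bar\kappa$ its algebraic closure.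

The set $Z_{\bar\kappa}$ is an affine-linear subspace stable under $\operatorname{Gal}(\bar\kappa/\kappa')$. By Galois descent the space of polynomials of degree $\le1$ vanishing on it is spanned by polynomials over $\kappa'$; a linear system over $\kappa'$ that is consistent over $\bar\kappa$ is consistent over $\kappa'$. So $Z_{\bar\kappa}$ is the image of an injective affine-linear map $\mathbb A^r\to\mathbb A^a$ with coefficients $b_1,\dots,b_c\in\kappa'$. Choose a power $Q$ of $p$ with all $b_i^Q\in\kappa$. Shrink $Y$ so that $b_i^Q\in\mathcal O(Y)$, and let $Y'=\operatorname{Spec}\mathcal O(Y)[b_1,\dots,b_c]$. Every element of $\mathcal O(Y')$ has its $Q$-th power in $\mathcal O(Y)$, so $Y'\to Y$ is finite, radicial and surjective, hence a universal homeomorphism.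

Two constructible subsets of $Y'\times\mathbb A^a$ that agree over the generic point of $Y'$ agree over a dense open subset, because the image of their symmetric difference is constructible and misses the generic point. So there is a dense open $Y^\circ\subset Y$ with preimage $Y'^\circ$ such that the preimage $Z'$ of $Z|_{Y^\circ}$ in $Y'^\circ\times\mathbb A^a$ is closed and isomorphic to $Y'^\circ\times\mathbb A^r$. As $Y'^\circ\times\mathbb A^a\to Y^\circ\times\mathbb A^a$ is a finite homeomorphism, $Z|_{Y^\circ}$ is closed and $Z'\to Z|_{Y^\circ}$ is radicial and surjective. So $[Z|_{Y^\circ}]=[Z']=\mathbb L^r[Y'^\circ]=\mathbb L^r[Y^\circ]$. $\square$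

## 5. The integral does not depend on the decomposition

A cylinder contained in a stable cylinder is stable. Indeed, let $A'\subset A$ with $A'=\pi_m^{-1}(\pi_m(A'))$, $\pi_m(A')$ constructible, $m$ at least a level of $A$. An element of $\pi_{m'}(A)$ ($m'\ge m$) lying over $\pi_m(A')$ lifts to an arc of $A$ whose $m$-jet is in $\pi_m(A')$, so to an arc of $A'$. Thus $\pi_{m'}(A')$ is the preimage of $\pi_m(A')$ in $\pi_{m'}(A)$, and the fibrations restrict. So intersections and differences of stable cylinders are stable.

**Lemma 6.** Let $X$ be an affine variety of dimension $n$.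

1. If $Y$ is an affine variety (possibly reducible) of dimension $r$, then $\pi_m(J_\infty Y)$ lies in a closed subset of $J_mY$ of dimension $\le(m+1)r$.
2. Let $A=P\sqcup\bigsqcup_iB_i$ with $A$ and countably many $B_i$ stable cylinders and $P\subset J_\infty Y$, $Y\subsetneq X$ closed. Then $\sum_i\mu_X(B_i)$ converges to $\mu_X(A)$, and $\dim\mu_X(A)=\max_i\dim\mu_X(B_i)$ if $A\ne\emptyset$.
3. The value of $\int_E\mathbb L^F\,d\mu_X$ does not depend on the choices.

*Proof of 1.* The jet space $J_mY$ may be too big where $Y$ is singular; we deform it to $Y^{m+1}$. Choose distinct $a_0,\dots,a_m\in k$, put $P_s=\prod_i(t-a_is)$, and let $\mathcal W\to\mathbb A^1_s$ be the Weil restriction of $Y$ along the finite free algebra $k[s][t]/P_s$. Over $s\ne0$ this algebra is a product of $m+1$ copies of the base, so $\mathcal W_{s\ne0}=Y^{m+1}\times\mathbb G_m$, of dimension $(m+1)r+1$; over $s=0$ it is $J_mY$. Each irreducible component of the closure of $\mathcal W_{s\ne0}$ dominates $\mathbb A^1_s$, so this closure meets $J_mY$ in a closed set of dimension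 $\le(m+1)r$. Let $\gamma\in Y(k'[[t]])$. The ring $k'[[s]][t]/P_s$ is $s$-adically complete, and $t^{m+1}$ is divisible by $s$ in it, so $t\mapsto t$ defines a homomorphism $k'[[t]]\to k'[[s]][t]/P_s$. So $\gamma$ gives a $k'[[s]]$-point of $\mathcal W$ whose special point is $\pi_m(\gamma)$ and whose generic point has $s\ne0$. Thus $\pi_m(\gamma)$ lies in the closed set found above.

*Proof of 2.* Let $A$ be stable of level $m_0$ and $m\ge m_0$. By part 1 there is a closed $Z_m\subset J_mX$ of dimension $\le(m+1)(n-1)$ with $P\subset\pi_m^{-1}(Z_m)$. The set $A$ is covered by the $B_i$ and $\pi_m^{-1}(Z_m)$, all constructible in the affine scheme $J_\infty X$. By compactness of the constructible topology finitely many suffice, say $B_1,\dots,B_c$ and $\pi_m^{-1}(Z_m)$. So $A=B_1\sqcup\dots\sqcup B_c\sqcup R$ with $R$ a stable cylinder contained in $A\cap\pi_m^{-1}(Z_m)$. The fibers of $\pi_{m'}(A)\to\pi_m(A)$ have dimension $n(m'-m)$, so $\dim\mu_X(R)\le(m+1)(n-1)-nm=n-1-m$. The same bound holds for every stable cylinder inside $R$, in particular for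 $B_i$, $i>c$, and for $A$ minus any larger finite union of the $B_i$. By finite additivity of $\mu_X$, letting $m\to\infty$ gives convergence to $\mu_X(A)$. The statement on dimensions follows from 4.1.

*Proof of 3.* Let $(A_i)$ and $(A_i')$ be two choices. The sets $A_i\cap A'_{i'}$ are stable cylinders. Apply part 2 to $A_i=\bigsqcup_{i'}(A_i\cap A'_{i'})\sqcup P_i$ and to the analogous decomposition of $A'_{i'}$. By 4.1 the double family converges if and only if the family of $(A_i)$ does, if and only if that of $(A'_{i'})$ does, and then all sums agree. $\square$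

We also need a measure on coordinate space.

**Definition (bounded cylinder).** A *bounded cylinder* $B\subset K^n$ is a set contained in $(t^{-R}O)^n$ for some $R$ and stable under translation by $\prod_it^{Q_i}O$ for some $Q_i$, such that $B/\prod_it^{Q_i}O$ is a constructible subset, defined over $k$, of the affine space $\prod_it^{-R}O/t^{Q_i}O$. Put $\mu(B)=[B/\prod_it^{Q_i}O]\,\mathbb L^{\sum_i(1-Q_i)}$.

Raising one $Q_i$ by $1$ multiplies the class by $\mathbb L$ and the factor by $\mathbb L^{-1}$, so $\mu(B)$ is well defined. For example $\mu(O^n)=\mathbb L^n$, and $\{w\in K:\operatorname{ord}w=e\}$ has measure $(\mathbb L-1)\mathbb L^{-e}$.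

## 6. A coordinate chart on $X$ and a generator of $\omega_X$

### 6.1 The chart

Assume $D_{\mathbf d}\ge2$; then $d_1\ge2$. Let $I$ be the set of pairs $(\lambda,r)$. Let $N$ be the matrix $(Nv)^\lambda_r=v^\lambda_{r-1}$ (with $v^\lambda_0=0$), so $N$ sends the basis vector $e^\lambda_r$ to $e^\lambda_{r+1}$. As $d_\lambda\le p$, $N^p=0$. Put $\exp(bN)=\sum_{i<p}b^iN^i/i!$; the products $N^iN^{i'}$ with $i+i'\ge p$ vanish, so
$$\exp(bN)\exp(b'N)=\exp((b+b')N) \tag{2}$$
over any $k$-algebra. Also $D^p=0$ on $k[V]$, since $D^p$ is a derivation killing the generators.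

Put $x=x^1_1$, $y=x^1_2$, $s=y/x$, so $Ds=1$, and $I'=I\setminus\{(1,1),(1,2)\}$. Write $(x_i)$ for the vector of coordinates; $D$ acts on it as $N$. Let $c=\exp(-sN)(x_i)$, a vector over $k[V]_x$. Then
$$Dc=-N\exp(-sN)(x_i)+\exp(-sN)N(x_i)=0,$$
where the derivative of the truncated exponential is correct because $N^p=0$. Moreover $c^1_1=x$, $c^1_2=y-sx=0$, and $(x_i)=\exp(sN)c$. So $k[V]_x=k[x^{\pm1},(c_i)_{i\in I'}][s]$, with $n$ generators of a ring of dimension $n$, hence algebraically independent apart from the inversion of $x$, and $D=\partial/\partial s$. With $\sigma:=s^p$ the kernel of $\partial/\partial s$ gives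
$$k[X]_x=k[x^{\pm1},\sigma,(c_i)_{i\in I'}],\qquad k[V]_x=k[X]_x[s]/(s^p-\sigma). \tag{3}$$
Since $y=sx$ and each $x_i$, $i\in I'$, is $c_i$ plus a polynomial in $s$, $x$ and the $c$'s of smaller index in the same block,
$$\textstyle\bigwedge_{i\in I}dx_i=\pm\,x\,dx\wedge ds\wedge\bigwedge_{I'}dc_i. \tag{4}$$

### 6.2 The canonical sheaf

The ring $k[X]=k[V]\cap k(V)^D$ is normal, and $k[V]$ is finite over $k[V]^p\subset k[X]$.

**Proposition 7.** $\omega_X=\mathcal O_X\,\eta$ with $\eta=x\,dx\wedge d\sigma\wedge\bigwedge_{I'}dc_i$.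

*Proof.* **Step 1: reduction to one discrete valuation ring.** The sheaf $\omega_X$ is reflexive and $X$ is normal, so it suffices to check points of codimension one. On $X_x$ the claim follows from (3). The map $V\to X$ is a homeomorphism, as $k[V]^p\subset k[X]$. So the only other point of codimension one is the image of the generic point of $\{x=0\}\subset V$. Let $S=k[V]_{(x)}$ and let $R$ be the local ring of $X$ at that point. If $g\notin(x)$, then $g^p\in k[X]\setminus(x)$; hence $S$ is the localization of $k[V]$ at $k[X]\setminus(x)$, and $S^D=R$. Both are discrete valuation rings. Let $L=\operatorname{Frac}R=k(x,\sigma,(c_i)_{I'})$. Since $a/b=ab^{p-1}/b^p$ and $b^p$ is invariant, $L=(\operatorname{Frac}S)^D$.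

**Step 2: an element $\tilde s\in S$ with $D\tilde s=1$.** The element $s=y/x$ has a pole along $x=0$; here $D_{\mathbf d}\ge2$ is used to remove it. If a second block has size $\ge2$, call it the block of index $2$ and take $\tilde s=x^2_2/x^2_1$; the denominator is a unit of $S$. Otherwise all other blocks have size $1$, so $d_1(d_1-1)/2\ge2$, hence $d_1\ge3$ and $p\ge3$. Let $z=x^1_3$ and $q=y^2-2xz$. Then $Dq=2xy-2xy=0$, and $q$ is a unit of $S$ as $q\equiv y^2$ modulo $x$. Put
$$\tilde s=\frac yx-\frac{y^p}{x\,q^{(p-1)/2}}=\frac{y}{q^{(p-1)/2}}\cdot\frac{q^{(p-1)/2}-(y^2)^{(p-1)/2}}{x}.$$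
The numerator of the last fraction is divisible by $q-y^2=-2xz$, so $\tilde s\in S$; and $D\tilde s=1$ because $x,y^p,q$ are invariant.

**Step 3: $S=R[T]/(T^p-\tilde\sigma)$ with $\tilde\sigma=\tilde s^p$.** For $a\in S$ put $E(a)=\sum_{i<p}\frac{(-\tilde s)^i}{i!}D^ia$. In $D(E(a))$ the terms cancel in pairs, except $\frac{(-\tilde s)^{p-1}}{(p-1)!}D^pa=0$. So $E(a)\in S^D=R$. Moreover $\sum_{i<p}\frac{\tilde s^i}{i!}E(D^ia)=\sum_{m<p}\frac{(\tilde s-\tilde s)^m}{m!}D^ma=a$, so $S=R[\tilde s]$. Clearly $\tilde\sigma\in R$. As $D\tilde s\ne0$, $\tilde s\notin L$, so $\tilde\sigma$ is not a $p$-th power in $L$ and $T^p-\tilde\sigma$ is irreducible over $L$. So the surjection $R[T]/(T^p-\tilde\sigma)\to S$ from a free $R$-module of rank $p$ is injective after tensoring with $L$, hence an isomorphism.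

**Step 4: comparing differentials.** Put $\delta=s-\tilde s$. Then $D\delta=0$, so $\delta\in L$, $\sigma=\tilde\sigma+\delta^p$, and $d\tilde\sigma=d\sigma$ in $\Omega_L$. The rings $R,S$ are regular and essentially of finite type over the perfect field $k$, so $\Omega_R,\Omega_S$ are free of rank $n$, and by Step 3 $\Omega_S=(\Omega_R\otimes_RS\oplus S\,d\tilde s)/(d\tilde\sigma)$. Comparing dimensions over the residue field of $S$, the image of $d\tilde\sigma$ in $\Omega_R\otimes_R(\text{residue field of }S)$ is not zero. So $\Omega_R$ has a basis $d\tilde\sigma,\beta_2,\dots,\beta_n$, and $\Omega_S$ has the basis $d\tilde s,\beta_2,\dots,\beta_n$.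

Write $\beta_2\wedge\dots\wedge\beta_n\equiv\rho\,dx\wedge\bigwedge_{I'}dc_i$ modulo $d\sigma\wedge\Omega^{n-2}_L$, with $\rho\in L$. Then $\Omega^n_R$ is generated by $\rho\,d\sigma\wedge dx\wedge\bigwedge_{I'}dc_i$. In $\Omega_{\operatorname{Frac}S}$ we have $d\sigma=d(s^p)=0$, and $d\delta$ lies in the span of $dx$ and the $dc_i$. So $\Omega^n_S$ is generated by
$$\textstyle\rho\,d\tilde s\wedge dx\wedge\bigwedge_{I'}dc_i=\rho\,ds\wedge dx\wedge\bigwedge_{I'}dc_i=\pm\rho x^{-1}\bigwedge_Idx_i,$$
by (4). But $\bigwedge_Idx_i$ generates $\Omega^n_S$ too. So $\rho x^{-1}\in S^\times\cap L=R^\times$, and $\eta=\pm x\,d\sigma\wedge dx\wedge\bigwedge_{I'}dc_i$ generates $\Omega^n_R$. $\square$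

In the example of Section 1, $\eta=x_1\,dx_1\wedge d(Y_1/x_1^2)\wedge dx_2\wedge d(u/x_1)=x_1^{-2}dx_1\wedge dY_1\wedge dx_2\wedge du$, as found there.

## 7. From coordinates to arcs

This section uses only the following: $X$ is a normal affine variety of dimension $n$, $x\in k[X]$, $k[X]_x=k[\xi_1^{\pm1},\xi_2,\dots,\xi_n]$ with $\xi_1=x$, and $\omega_X=\mathcal O_X\eta$ with $\eta=\pm x\,d\xi_1\wedge\dots\wedge d\xi_n$. For $X=V/G$ take $\xi=(x,\sigma,(c_i)_{I'})$.

Fix generators $g=(g_1,\dots,g_M)$ of $k[X]$ with $g_1=x$; so $X\subset\mathbb A^M$. Each $g_i$ is a polynomial in $\xi_1^{\pm1},\xi_2,\dots,\xi_n$, and $\xi_i=\Xi_i(g)$ with $\Xi_i\in k[Z_1^{\pm1},Z_2,\dots,Z_M]$. Write $g'$, $\Xi'$ for the Jacobian matrices. For $e\ge0$ let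
$$A_e=\{\gamma\in J_\infty X:\operatorname{ord}x(\gamma)=e\},\qquad C_e=\{w\in K^n:\operatorname{ord}w_1=e,\ g(w)\in O^M\}.$$
Then $w\mapsto g(w)$ is a bijection $C_e\to A_e$ with inverse $\Xi$, and the arcs outside $\bigsqcup_eA_e$ lie in $J_\infty(V(x))$. The set $C_e$ is bounded, since $w=\Xi(g(w))$ with $g(w)\in O^M$ and the only denominators are powers of an element of order $e$. Given this bound, $\operatorname{ord}w_1=e$, $g_i(w)\in O$ and $\operatorname{ord}h(g(w))\ge c$ (for $h\in k[X]$) are algebraic conditions on finitely many coefficients of $w$, the leading coefficient of $w_1$ being inverted. So $C_e$ and $C_{e,h}=\{w\in C_e:\operatorname{ord}\mathcal J_X(g(w))=h\}$ are bounded cylinders. As $X_x$ is smooth, a power of $x$ lies in $\mathcal J_X$, so for given $e$ only finitely many $h$ occur.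

**Proposition 8.** Let $B\subset C_e$ be a bounded cylinder and $A=g(B)$. Then $A$ is a finite disjoint union of stable cylinders on which $\operatorname{ord}\mathcal J_X$ is constant, and $\displaystyle\int_A\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X=\mathbb L^{-e}\mu(B)$.

*Proof.* We may assume $B\subset C_{e,h}$ for one $h$.

**Step 1: uniform estimates.** We need $g$ and $\Xi$ to be well approximated by their linear parts, uniformly on $C_e$. There is a constant $C\ge0$, depending only on $e$, such that for all $w\in C_e$ and $\gamma=g(w)$: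

(a) $w\in t^{-C}O^n$, and $g'(w)$, $\Xi'(\gamma)$ have entries in $t^{-C}O$;

(b) for $v\in t^qO^n$ with $q>e$: $g(w+v)-g(w)-g'(w)v\in t^{2q-C}O^M$;

(c) for $\gamma'\in A_e$ with $\gamma'-\gamma\in t^qO^M$, $q>e$: $\Xi(\gamma')-\Xi(\gamma)\in t^{q-C}O^n$.

Indeed $g$ and $\Xi$ are vectors of Laurent polynomials, $w$ and $\gamma$ are bounded in terms of $e$, and negative powers occur only of an element of order $e$; this gives (a). Expand each monomial of $g$ at $w+v$, using $(w_1+v_1)^a=\sum_i\binom aiw_1^{a-i}v_1^i$, whose $i$-th term has order $\ge ae+i(q-e)$; for $a<0$ the series converges as $q>e$. The part of total degree $c$ in $v$ has order $\ge c(q-e)-\mathrm{const}$: every factor from $v$ contributes at least $q-e>0$, and the remaining factors are bounded below. The parts with $c\ge2$ give (b). The parts with $c\ge1$ in the same expansion of $\Xi$ give (c).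

**Step 2: the lattice $\Lambda_w$.** The linearized condition to be an arc defines, for $w\in C_e$, $\Lambda_w=\{v\in K^n:g'(w)v\in O^M\}$. From $\Xi\circ g=\mathrm{id}$ we get $\Xi'(\gamma)g'(w)=1$, and with (a)
$$t^CO^n\subset\Lambda_w\subset t^{-C}O^n. \tag{5}$$

**Step 3: points with the same jet.** Claim: for $m\ge3C+e$ and $w\in C_e$,
$$\{w'\in C_e:g(w')\equiv g(w)\bmod t^{m+1}\}=w+t^{m+1}\Lambda_w .$$
Let $v\in t^{-C}O^n$. Then $t^{m+1}v\in t^{m+1-C}O^n$ with $m+1-C>e$, so by (b)
$$g(w+t^{m+1}v)=g(w)+t^{m+1}g'(w)v+\text{(an element of }t^{m+2}O^M), \tag{6}$$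
because $2(m+1-C)-C\ge m+2$. If $v\in\Lambda_w$, then the first entry of $w+t^{m+1}v$ still has order $e$, and (6) is integral and congruent to $g(w)$ modulo $t^{m+1}$. Conversely, if $w'\in C_e$ and $g(w')\equiv g(w)$ modulo $t^{m+1}$, then by (c) $w'=w+t^{m+1}v$ with $v\in t^{-C}O^n$, and (6) gives $g'(w)v\in O^M$.

**Step 4: the index of $\Lambda_w$.** Here $\omega_X$ and $\mathcal J_X$ enter. Claim: for $w\in C_{e,h}$ the determinant of a basis of $\Lambda_w$ has order $-e-h$; equivalently, $\dim\Lambda_w/t^QO^n=nQ+e+h$ for $Q\gg0$.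

Let $\mathcal T=g'(w)K^n$, the tangent space of $X$ at the smooth $K$-point $\gamma_K$, and $\mathcal S=g'(w)\Lambda_w=\mathcal T\cap O^M$, a direct summand of $O^M$ of rank $n$. Since $\gamma^*\Omega_X$ is generated by the $dg_i$, its image in $\gamma_K^*\Omega_X=\operatorname{Hom}(\mathcal T,K)$ is the image of $\operatorname{Hom}(O^M,O)$, which is $\operatorname{Hom}(\mathcal S,O)$ because $\mathcal S$ is a direct summand. So the image of $\gamma^*\Omega^n_X$ in $\gamma_K^*\Omega^n_X$ is $\bigwedge^n\operatorname{Hom}(\mathcal S,O)=:O\theta$. By definition of $\mathcal J_X$ this image is generated by the elements $\gamma^*(h_0)\,\eta$, $h_0\in\mathcal J_X$, so it is $t^hO\,\eta$. As $\eta=\pm x\,d\xi_1\wedge\dots\wedge d\xi_n$,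
$$O\,d\xi_1\wedge\dots\wedge d\xi_n=t^{-e}O\,\eta=t^{-e-h}O\,\theta .$$
Under the isomorphism $g'(w)\colon K^n\to\mathcal T$, which carries $\Lambda_w$ to $\mathcal S$, the form $d\xi_i$ becomes the $i$-th coordinate (as $\Xi'(\gamma)g'(w)=1$), so $d\xi_1\wedge\dots\wedge d\xi_n$ becomes the determinant and $\theta$ a generator of $\bigwedge^n\operatorname{Hom}(\Lambda_w,O)$. Evaluate on a basis of $\Lambda_w$.

**Step 5: the class of $\pi_m(A)$.** Take $m\ge3C+e$ so large that $B$ is stable under $t^{m+1-C}O^n$. If $\gamma'\in J_\infty X$ is congruent modulo $t^{m+1}$ to $g(w)$ with $w\in B$, then $\gamma'\in A_e$ as $m\ge e$, so $\gamma'\in g(w+t^{m+1}\Lambda_w)\subset A$ by Step 3 and (5). So $A=\pi_m^{-1}(\pi_m(A))$. Put $Z=B/t^{m+1+C}O^n$. By (5) and Step 3, $w\mapsto g(w)\bmod t^{m+1}$ is a well-defined surjective map $Z\to\pi_m(A)$; its components are regular functions on $\{\operatorname{ord}w_1=e\}$, so it is a morphism and $\pi_m(A)$ is constructible. Its geometric fibers are $(w+t^{m+1}\Lambda_w)/t^{m+1+C}O^n$, affine-linear of dimension $\dim\Lambda_w/t^CO^n=nC+e+h$.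 Lemma 5 gives $[Z]=\mathbb L^{nC+e+h}[\pi_m(A)]$, that is
$$\mu(B)=[Z]\,\mathbb L^{-n(m+C)}=\mathbb L^{e+h}\,[\pi_m(A)]\,\mathbb L^{-nm}. \tag{7}$$

**Step 6: stability.** It remains to see that $\pi_{m+1}(A)\to\pi_m(A)$ is a piecewise trivial $\mathbb A^n$-fibration for all large $m$. The point is to find linear equations for the fibers over residue fields, without extracting roots. Let $\Phi_0=(F_1,\dots,F_c)$ generate the ideal of $X\subset\mathbb A^M$, with Jacobian matrix $\Phi_0'$. As $X_x$ is smooth of dimension $n$, the $(M-n)$-minors of $\Phi_0'$ generate an ideal of $k[X]$ containing some $x^a$. So for $\gamma\in A_e$ the matrix $\Phi_0'(\gamma)$ has rank $M-n$ over $K$, and its elementary divisors $t^{e_i}$ satisfy $e_i\le E:=ae$; its kernel in $O^M$ is $\mathcal S$.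

Let $m$ be as in Step 5 and $m\ge E$. Let $\gamma=g(w)\in A$, let $\tilde\gamma$ be its truncation to degree $\le m$, and let $\Phi\subset k'^M$ be the set of $\mathsf y$ such that $\tilde\gamma+t^{m+1}\mathsf y$ modulo $t^{m+2}$ lies in $\pi_{m+1}(A)$. By Step 3 and (6), $\Phi$ is a translate of the $n$-dimensional space $\mathcal S/t\mathcal S\subset k'^M$. Let $\Phi'$ be the set of $\mathsf y$ for which there is $\mathsf z\in(k'[t]/t^{E+1})^M$ with
$$\mathsf z\equiv\mathsf y\bmod t,\qquad \Phi_0(\tilde\gamma)+t^{m+1}\Phi_0'(\tilde\gamma)\mathsf z\equiv0\bmod t^{m+E+2}.$$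
Taylor expansion of $\Phi_0(\tilde\gamma+t^{m+1}\mathsf z)=0$, with $2m+2\ge m+E+2$, shows $\Phi\subset\Phi'$. The affine space $\Phi'$ has direction $\{\mathsf z\bmod t:\Phi_0'(\gamma)\mathsf z\equiv0\bmod t^{E+1}\}$, since $\Phi_0'(\tilde\gamma)\equiv\Phi_0'(\gamma)$ modulo $t^{m+1}$. In coordinates that put $\Phi_0'(\gamma)$ into Smith normal form, the condition reads $t^{e_i}\mathsf z_i\equiv0$ modulo $t^{E+1}$ for $i\le M-n$, so these $\mathsf z_i$ vanish modulo $t$ and the others are free: the direction is $\mathcal S/t\mathcal S$. So $\Phi=\Phi'$.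

Now $\Phi'$ is the projection of the solution set of a linear system with coefficients in the residue field of the point $\pi_m(\gamma)$; the system is consistent over $k'$, hence over the residue field. So over each point of $\pi_m(A)$ the fiber of $\pi_{m+1}(A)$ is an $n$-dimensional affine-linear subspace defined over the residue field. Parametrize it at the generic point of an integral locally closed piece; the parametrization extends over a dense open subset, where, after shrinking, its image is $\pi_{m+1}(A)$. By noetherian induction the map is a piecewise trivial $\mathbb A^n$-fibration. So $A$ is a stable cylinder, and (7) says $\mathbb L^h\mu_X(A)=\mathbb L^{-e}\mu(B)$. $\square$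

## 8. Which points of the chart are arcs

Let $w=(x,\sigma,(v_i)_{I'})\in K^n$ with $x\neq0$, a $K$-point of $X_x$ by (3). Let $v\in K^n$ be the vector with $v^1_1=x$, $v^1_2=0$ and the given entries $v_i$ for $i\in I'$. By (3) the torsor $V\times_X\operatorname{Spec}K$ is $\operatorname{Spec}K[s]/(s^p-\sigma)$, so its class is that of $\sigma$ in $K/K^p$; its representative $f$ consists of the terms of $\sigma$ with exponents prime to $p$. Write uniquely
$$\sigma=f_-+b_-^p+\sigma_+,\qquad f_-=\tau_0(f),\quad b_-\in t^{-1}k'[t^{-1}],\quad\sigma_+\in O,$$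
collecting the negative exponents prime to $p$, the negative exponents divisible by $p$, and the rest. Let $j=-\operatorname{ord}f_-$ if $f_-\ne0$ and $j=0$ otherwise; so the class lies in $\Delta_{G,j}$.

For $i=(\lambda,r)\in I$ put $a_i(j)=\lceil(d_\lambda-r)j/p\rceil$. Put $a_i^o(0)=1$, and for $j>0$ put $a_i^o(j)=a_i(j)$ if $r<d_\lambda$ and $a_i^o(j)=1$ if $r=d_\lambda$. Let $\Lambda_j=\bigoplus_it^{a_i(j)}Oe_i$ and $\Lambda_j^o=\bigoplus_it^{a_i^o(j)}Oe_i$.

**Lemma 9.** The point $w$ is an arc of $X$ if and only if $\exp(b_-N)v\in\Lambda_j$. It is an arc with $\gamma(0)=o$ if and only if $\exp(b_-N)v\in\Lambda_j^o$.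

*Proof.* **Step 1: it suffices to test the $p$-th powers of the coordinates.** If all values $x_i^p(w)$ lie in $O$, then for $u\in k[X]\subset k[V]$ we have $u^p\in k[x_i^p]$, so $u(w)^p\in O$ and $u(w)\in O$. Conversely $x_i^p\in k[X]$. So $w$ is an arc if and only if all $x_i^p(w)\in O$. Likewise, if $u$ has no constant term, then $u^p$ is a polynomial in the $x_i^p$ without constant term, so $\gamma(0)=o$ if and only if all $x_i^p(w)\in tO$.

**Step 2: a formula for the $p$-th powers.** Let $[p]$ denote raising the entries of a vector to the $p$-th power. Since $(x_i)=\exp(sN)c$ and the numbers $1/i!$ and the entries of $N$ lie in $\mathbb F_p$, the vector $(x_i^p(w))$ is $\exp(\sigma N)v^{[p]}$, and by (2)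
$$\exp(\sigma N)v^{[p]}=\exp(\sigma_+N)\,\exp(f_-N)\,\bigl(\exp(b_-N)v\bigr)^{[p]},\qquad\exp(\sigma_+N)\in GL_n(O). \tag{8}$$
So with $c'=\exp(b_-N)v$ the condition is $\exp(f_-N)c'^{[p]}\in O^n$, respectively $tO^n$.

**Step 3: no cancellation.** If $j=0$, then $f_-=0$ and the condition is $c'\in O^n$, respectively $c'\in tO^n$, as claimed. Let $j>0$. The entries are $\sum_{i=0}^{r-1}f_-^i(c'^\lambda_{r-i})^p/i!$. Their nonzero terms have orders congruent to $-ij$ modulo $p$, pairwise distinct for $0\le i\le p-1$. So the order of the sum is the minimum of the orders, and the condition is, after reindexing,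
$$p\operatorname{ord}(c'^\lambda_r)-ij\ge0\quad(\text{respectively}\ge1)\qquad\text{for all }(\lambda,r)\text{ and }0\le i\le d_\lambda-r .$$
The strongest of these is the one with $i=d_\lambda-r$. In the first case it says $\operatorname{ord}c'^\lambda_r\ge a_{(\lambda,r)}(j)$. In the second case, if $r<d_\lambda$ then $p\nmid(d_\lambda-r)j$, so the condition is the same; if $r=d_\lambda$ it is $\operatorname{ord}c'^\lambda_r\ge1$. $\square$

**The exponents and the shift functions.** We have $\sum_ia_i(j)=\sum_\lambda\sum_{i=1}^{d_\lambda-1}\lceil ij/p\rceil$, and therefore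
$$n-\sum_{i\in I}a_i(j)=-\mathrm{sht}'(j),\qquad n-\sum_{i\in I}a_i^o(j)=-\mathrm{sht}(j). \tag{9}$$
The second is clear for $j=0$. For $j>0$, $p\nmid j$, the left side is $n-l-\sum_\lambda\sum_{i=1}^{d_\lambda-1}\lceil ij/p\rceil=-\sum_\lambda\sum_{i=1}^{d_\lambda-1}(\lceil ij/p\rceil-1)=-\sum_\lambda\sum_{i=1}^{d_\lambda-1}\lfloor ij/p\rfloor$, as $p\nmid ij$.

Write $a_1,a_2$ for the exponents at $(1,1),(1,2)$, in either family. Then $a_1\ge a_2\ge0$. Only the case of $a^o$ with $j>0$ and $d_1=2$ needs a word: there it reads $\lceil j/p\rceil\ge1$.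

## 9. The measure of one piece

Let $\mathcal C$ be as in Theorem 2. Fix $j$, a level $q\ge0$ of $\mathcal C_j$, and $e\ge0$. Write $a_i$ for either $a_i(j)$ or $a_i^o(j)$, and $\Lambda=\bigoplus t^{a_i}Oe_i$. Let $B_{e,j}$ be the set of $w=(x,\sigma,v')$, $v'=(v_i)_{I'}$, with $\operatorname{ord}x=e$, torsor class in $\mathcal C_j$, and $\exp(b_-N)v\in\Lambda$. By Lemma 9, $B_{e,j}\subset C_e$.

**Proposition 10.** $B_{e,j}=\emptyset$ if $e<a_1$. If $e\ge a_1$, it is a bounded cylinder and
$$\mathbb L^{-e}\mu(B_{e,j})=\mu_G(\mathcal C_j)\,(\mathbb L-1)\,\mathbb L^{-e}\,\mathbb L^{\,n-1-\sum_{i\ne(1,1)}a_i}.$$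

*Proof.* **Step 1: the conditions, made explicit.** Let $U=\langle e_i\rangle_{i\in I'}$, which is $N$-stable, and $\Lambda_U=\Lambda\cap U_K$. The $(1,1)$- and $(1,2)$-entries of $\exp(b_-N)v$ are $x$ and $b_-x$. Its $U$-component is $\exp(b_-N)v'+x\sum_{i=2}^{p-1}\frac{b_-^i}{i!}e^1_{1+i}$, where $e^1_r:=0$ for $r>d_1$. So the conditions are: $e\ge a_1$; $b_-=0$ or $\operatorname{ord}b_-\ge a_2-e$; and $v'$ lies in a certain coset of $\exp(-b_-N)\Lambda_U$. Let $e\ge a_1$.

**Step 2: $B_{e,j}$ is a bounded cylinder.** As $b_-$ has bounded pole order, there is $Q$ with $t^QU_O\subset\exp(-b_-N)\Lambda_U$ for all $b_-$ that occur, and there is $Q'>e$ such that the coset depends only on $b_-$ and $x$ modulo $t^{Q'}$. Since $\det\exp(-b_-N)=1$, the coset modulo $t^QU_O$ is affine-linear of dimension $\sum_{I'}(Q-a_i)$. So $B_{e,j}$ is bounded (the poles of $\sigma$ have order at most $\max(j,p(e-a_2))$) and stable under changing $x$ by $t^{Q'}O$, $\sigma$ by $t^{q+1}O$ and $v'$ by $t^QU_O$. In terms of the coefficients of $x$, $b_-$, $v'$ and those coefficients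 of $\sigma$ not coming from $b_-^p$, the truncated set is given by algebraic conditions and $\tau_q(f)\in\tau_q(\mathcal C_j)$, so it is constructible. Passing from the coefficients of $b_-$ to their $p$-th powers is a universal homeomorphism of affine spaces defined over $k$, which preserves constructibility.

**Step 3: counting parameters.** Project the truncated set to the pairs ($\sigma$ modulo $t^{q+1}$, $x$ modulo $t^{Q'}$), forgetting $v'$. The geometric fibers are the cosets of Step 2, so Lemma 5 applies. (The cosets depend on $b_-$, whose coefficients are $p$-th roots of coefficients of $\sigma$: this is why Lemma 5 was proved in $K_0'$.) The base is a product. The coefficients of $\sigma$ at exponents prime to $p$ and $\le q$ form a point of $\tau_q(\mathcal C_j)$. Those at exponents $pi'$ with $a_2-e\le i'\le-1$ are free, $e-a_2\ge0$ of them; those at $pi'$ with $i'<a_2-e$ vanish. Those at multiples of $p$ in $[0,q]$ are free, $1+\lfloor q/p\rfloor$ of them. Finally $\operatorname{ord}x=e$ contributes $(\mathbb L-1)\mathbb L^{Q'-1-e}$. Hence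
$$\mu(B_{e,j})=[\tau_q(\mathcal C_j)]\,\mathbb L^{e-a_2+1+\lfloor q/p\rfloor}\,(\mathbb L-1)\mathbb L^{Q'-1-e}\,\mathbb L^{\sum_{I'}(Q-a_i)}\cdot\mathbb L^{(1-Q')-q+\sum_{I'}(1-Q)} .$$
As $\mu_G(\mathcal C_j)=[\tau_q(\mathcal C_j)]\mathbb L^{-(q-\lfloor q/p\rfloor)}$, this equals
$$\mu_G(\mathcal C_j)(\mathbb L-1)\mathbb L^{(1-a_2)+\sum_{I'}(1-a_i)}=\mu_G(\mathcal C_j)(\mathbb L-1)\mathbb L^{n-1-\sum_{i\ne(1,1)}a_i}.\qquad\square$$

The order $e$ has disappeared from $\mu(B_{e,j})$: the loss in $x$ is made up by the $e-a_2$ free coefficients of $b_-$. The factor $\mathbb L^{-e}$ of Proposition 8 makes the sum over $e$ converge.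

## 10. Summing over $e$ and $j$

**Proof of Theorem 2.** By Lemma 9 and the bijections $C_e\to A_e$, the sets $g(B_{e,j})$ form a countable partition of $J_\infty X^{\mathcal C}$ (with the exponents $a_i(j)$), respectively of $J_\infty X^{\mathcal C}\cap\pi_0^{-1}(o)$ (with $a_i^o(j)$). By Propositions 7 and 8 each $g(B_{e,j})$ is a finite disjoint union of stable cylinders with $\operatorname{ord}\mathcal J_X$ constant, and its contribution is $\mathbb L^{-e}\mu(B_{e,j})$. By Proposition 10 the integral is the sum over all $(j,e)$ with $e\ge a_1$ of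
$$T_{j,e}=\mu_G(\mathcal C_j)(\mathbb L-1)\mathbb L^{-e}\,\mathbb L^{n-1-\sum_{i\ne(1,1)}a_i}.$$
The finite subdivisions inside each piece do not matter by 4.1. For fixed $j$ we have $\sum_{e\ge a_1}(\mathbb L-1)\mathbb L^{-e}=\mathbb L^{1-a_1}$, so
$$T_j:=\sum_{e\ge a_1}T_{j,e}=\mu_G(\mathcal C_j)\,\mathbb L^{n-\sum_{i\in I}a_i},$$
which by (9) is $\mu_G(\mathcal C_j)\mathbb L^{-\mathrm{sht}'(j)}$, respectively $\mu_G(\mathcal C_j)\mathbb L^{-\mathrm{sht}(j)}$. All $T_{j,e}$ are effective, and for $\mathcal C_j\ne\emptyset$ we have $\dim T_{j,e}=\dim T_j-(e-a_1)$. So the dimensions of the double family tend to $-\infty$ if and only if those of the $T_j$ do. If so, the integral is $\sum_jT_j$ by 4.1; otherwise both sides are $\infty$. $\square$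

**Proof of Theorem 3.** Take $\mathcal C=\Delta_G$. Then $J_\infty X^{\mathcal C}$ is all of $J_\infty X$ up to $J_\infty(V(x))$, which does not affect integrals, and similarly over $o$. Moreover $\mu_G(\Delta_{G,j})=[\Delta_{H,j}]$. Since some $d_\lambda\ge2$, the functions $\mathrm{sht}$ and $\mathrm{sht}'$ are nondecreasing and unbounded in $j$, so their level sets are finite unions of sets $\Delta_{G,j}$. Hence the sums in Theorem 2 are, grouped into finite sums, the integrals $\int_{\Delta_G}\mathbb L^{-\mathrm{sht}'}d\mu_G$ and $\int_{\Delta_G}\mathbb L^{-\mathrm{sht}}d\mu_G$; by 4.1 grouping changes neither convergence nor value. The equalities with $M_{\rm st}(W/H)$ and $M_{\rm st}(W/H)_o$ follow from $\int_{\Delta_G}=\int_{\Delta_H}$ (2.3) and Yasuda's theorem. $\square$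

## 11. Explicit values, and the case $D_{\mathbf d}\le1$

**Proposition 11.** Let $D_{\mathbf d}\ge2$. The integrals in Theorem 3 are finite if and only if $D_{\mathbf d}\ge p$, and then
$$M_{\rm st}(V/G)_o=1+\frac{(\mathbb L-1)\sum_{i=1}^{p-1}\mathbb L^{i-1-\mathrm{sht}(i)}}{1-\mathbb L^{p-1-D_{\mathbf d}}},\qquad M_{\rm st}(V/G)=\mathbb L^n+\mathbb L^l\bigl(M_{\rm st}(V/G)_o-1\bigr).$$

*Proof.* Write $j=pm+i$ with $1\le i\le p-1$. Then $\mathrm{sht}(j)=mD_{\mathbf d}+\mathrm{sht}(i)$ and $[\Delta_{H,j}]=(\mathbb L-1)\mathbb L^{m(p-1)+i-1}$. So the $j$-th term has dimension $m(p-1-D_{\mathbf d})$ plus a number depending only on $i$, and the sum converges if and only if $D_{\mathbf d}\ge p$; it is then a finite sum of geometric series. For $j>0$ prime to $p$ we have $\mathrm{sht}'(j)=\mathrm{sht}(j)+(n-l)-n=\mathrm{sht}(j)-l$, and $\mathrm{sht}'(0)=-n$. $\square$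

For $p=3$, $\mathbf d=(3)$: $D_{\mathbf d}=3$, $\mathrm{sht}(1)=0$, $\mathrm{sht}(2)=1$, so $M_{\rm st}(V/G)_o=1+2(\mathbb L-1)/(1-\mathbb L^{-1})=1+2\mathbb L$ and $M_{\rm st}(V/G)=\mathbb L^3+2\mathbb L^2$.

**Proposition 12.** If $D_{\mathbf d}\le1$, then $M_{\rm st}(V/G)=\mathbb L^n$ and $M_{\rm st}(V/G)_o=1$, while $\sum_j\mu_G(\Delta_{G,j})\mathbb L^{-\mathrm{sht}'(j)}$ and $\sum_j\mu_G(\Delta_{G,j})\mathbb L^{-\mathrm{sht}(j)}$ are $\infty$. So both equalities fail.

*Proof.* If $D_{\mathbf d}=0$, then $D=0$ and $V/G=\mathbb A^n$. If $D_{\mathbf d}=1$, the only nontrivial block has size $2$, $D=x\,\partial/\partial y$, and $k[V]^D$ is the polynomial ring on $x,y^p$ and the other coordinates. In both cases $V/G\cong\mathbb A^n$. The formulas for $\mathrm{sht}(j)$, $\mathrm{sht}'(j)$ and $[\Delta_{H,j}]$ in the proof of Proposition 11 hold for every $\mathbf d$, so the $j$-terms have dimension $m(p-1-D_{\mathbf d})+O(1)$ with $p-1-D_{\mathbf d}\ge0$, and the sums diverge. (If $D_{\mathbf d}=1$, the level sets are finite unions of $\Delta_{G,j}$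 and these sums are the integrals over $\Delta_G$. If $D_{\mathbf d}=0$, the functions are constant on the $j>0$, and the right sides are read as the sums over $j$.) $\square$

## 12. The same chart for $\mathbb Z/p\mathbb Z$

The argument also treats $W/H$, and shows the equality of the two sides torsor by torsor. Here $x$ is chosen as before.

**Theorem 13.** Let $D_{\mathbf d}\ge2$ and let $\mathcal C\subset\Delta_H$ have all $\mathcal C_j=\mathcal C\cap\Delta_{H,j}$ constructible. The integral of $\mathbb L^{\operatorname{ord}\mathcal J}$ over the arcs of $W/H$ not in $V(x)$ with torsor class in $\mathcal C$ (respectively, over those of them with origin $o$) is $\sum_j[\mathcal C_j]\mathbb L^{-\mathrm{sht}'(j)}$ (respectively $\sum_j[\mathcal C_j]\mathbb L^{-\mathrm{sht}(j)}$). So it equals the corresponding integral over the arcs of $V/G$ with torsor class in $\tau_0^{-1}(\mathcal C)$.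

For $\mathcal C=\Delta_H$ this reproves the quoted theorem of Yasuda.

*Proof.* **Step 1: the chart and the canonical form.** Since $\exp(N)-1$ is $N$ times an invertible matrix commuting with $N$, $\exp(N)$ has Jordan type $\mathbf d$, so up to conjugation a generator acts by $(x_i)\mapsto\exp(N)(x_i)$. With $s=y/x$ and $c=\exp(-sN)(x_i)$ as in Section 6, $s\mapsto s+1$, and $x$, $c$ are invariant by (2). Put $\sigma:=s^p-s$ and $k[W]_x=B_0[s]$ with $B_0=k[x^{\pm1},(c_i)_{I'}]$. The ring $B_0[s]$ is free over $B_0[\sigma]$ with basis $1,s,\dots,s^{p-1}$; if an element $\sum_{i\le r}b_is^i$ with $0<r<p$, $b_r\ne0$, were invariant, the coefficient $rb_r$ of $s^{r-1}$ in its difference with its translate would vanish, which is false. So $k[W]^H_x=k[x^{\pm1},\sigma,(c_i)_{I'}]$. The fixed locus $\{Nv=0\}$ of every nontrivial element has codimension $\sum(d_\lambda-1)$, which is at least $2$, because the value $0$ means $D_{\mathbf d}=0$ and the value $1$ means $D_{\mathbf d}=1$. So $W\to W/H$ is étale in codimension one, and the invariant form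
$$\textstyle\bigwedge dx_i=\pm x\,dx\wedge ds\wedge\bigwedge_{I'}dc_i=\mp x\,dx\wedge d\sigma\wedge\bigwedge_{I'}dc_i$$
descends to a generator of $\omega_{W/H}$. So Section 7 applies to $X=W/H$.

**Step 2: normalizing $\sigma$.** A point $w=(x,\sigma,v')$ with $x\ne0$ has torsor algebra $E=K[z]/(z^p-z-\sigma)$, and $k[W]\to E$ is $(x_i)\mapsto\exp(zN)v$. Write
$$\sigma=f_-+b_-^p-b_-+\sigma_+,\qquad b_-\in t^{-1}k'[t^{-1}],\quad\sigma_+\in O,$$
with $f_-$ a reduced representative as in 2.2. The pair $(f_-,b_-)$ exists and is unique: if $\beta_i$ is the coefficient of $t^{-i}$ in $b_-$, and $\sigma_{-i}$ that in $\sigma$, then $\beta_i^p=\sigma_{-pi}+\beta_{pi}$ is solved by descending induction on $i$, and then $f_-$ has coefficient $\sigma_{-i}+\beta_i$ at $t^{-i}$ for $p\nmid i$. Choose $\beta\in O$ with $\beta^p-\beta=\sigma_+$ by Hensel's lemma, and put $z_1=z-b_--\beta$. Then $z_1^p-z_1=f_-$, and the torsor class is $f_-$.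

**Step 3: which points are arcs.** As $k[W]$ is integral over $k[W]^H$ and $O$ is integrally closed, $w$ is an arc if and only if the entries of $\exp(zN)v$ are integral over $O$. Since $\beta\in O$ and $\exp(zN)v=\exp(\beta N)\exp(z_1N)c'$ with $c'=\exp(b_-N)v$, the condition is that $\exp(z_1N)c'$ has integral entries. If $j>0$, then $z_1$ has order $-j/p$ for every extension of the valuation, so $E$ is a totally ramified field extension of degree $p$. The nonzero terms $z_1^ic'^\lambda_{r-i}/i!$ of an entry have orders pairwise distinct modulo $\mathbb Z$, so the condition is $\operatorname{ord}c'^\lambda_r\ge ij/p$ for $0\le i\le d_\lambda-r$, that is $c'\in\Lambda_j$. If $j=0$, then $E\cong K^p$ with $z_1\in\mathbb F_p$ on each factor, and the condition is $c'\in O^n$.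

For the condition $\gamma(0)=o$: the origin is the only point of $W$ over $o$, so the entries must lie in all maximal ideals of the integral closure of $O$ in $E$. For $j>0$ this means entries of positive order, so $\operatorname{ord}c'^\lambda_r>ij/p$ for $0\le i\le d_\lambda-r$; as in Lemma 9 this is $c'\in\Lambda_j^o$. For $j=0$ it means $c'\in tO^n$. So Lemma 9 holds with the present $f_-$, $b_-$, $j$.

**Step 4: the measure.** Define $B_{e,j}$ as in Section 9, and truncate $\sigma$ modulo $O$: the data $f_-,b_-$ depend only on the polar part of $\sigma$, so $\sigma$ has the normalizing factor $\mathbb L$ (that is, $Q_\sigma=0$). Steps 1 and 2 of Proposition 10 apply, up to the description of the polar parts. For $e\ge a_1$ the set of admissible polar parts is the image of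
$$\mathcal C_j\times\{b_-:b_-=0\text{ or }\operatorname{ord}b_-\ge a_2-e\}=\mathcal C_j\times\mathbb A^{e-a_2}$$
under the morphism $(f_-,b_-)\mapsto f_-+b_-^p-b_-$. By Step 2 it is injective on geometric points, so it is radicial and surjective onto its constructible image, whose class is $[\mathcal C_j]\mathbb L^{e-a_2}$; the truncated set is constructible too, as an image under a morphism. The fibers over (polar part of $\sigma$, $x$) are the same affine-linear spaces as in Proposition 10. By Lemma 5
$$\mu(B_{e,j})=[\mathcal C_j]\,\mathbb L^{e-a_2}\,(\mathbb L-1)\mathbb L^{Q'-1-e}\,\mathbb L^{\sum_{I'}(Q-a_i)}\cdot\mathbb L^{1+(1-Q')+\sum_{I'}(1-Q)}=[\mathcal C_j](\mathbb L-1)\mathbb L^{n-1-\sum_{i\ne(1,1)}a_i}.$$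
This is Proposition 10 with $[\mathcal C_j]$ in place of $\mu_G(\mathcal C_j)$, and the summation in Section 10 applies word for word. The last assertion follows from Theorem 2, as $\mu_G(\tau_0^{-1}(\mathcal C_j))=[\mathcal C_j]$. $\square$
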